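\title{Extensions of unilateral shifts of finite multiplicity over the disk algebra}

\begin{abstract}
Let $S_{\mathcal E}$ be the unilateral shift of finite multiplicity $d=\dim\mathcal E$ and let $T$ be a polynomially bounded operator. We prove that whenever $\begin{pmatrix}T&X\\0&S_{\mathcal E}\end{pmatrix}$ is polynomially bounded, the equation $X=TL-LS_{\mathcal E}$ has a bounded solution $L$, with a norm estimate of order $\sqrt d$. In particular $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E},S_{\mathcal E}^*)=0$, in contrast with the case of infinite multiplicity. The proof combines trace duality, the Fej\'er--Riesz factorization and Bourgain's little Grothendieck theorem for the disk algebra, of which we include a complete proof. We also show that the order $\sqrt d$ is optimal, and we determine the isometries $V$ on a separable space for which $\operatorname{Ext}^1_{A(\mathbb D)}(V,T)=0$ for all $T$.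
\end{abstract}

\section{The question and the results}\label{sec:intro}

The disk algebra $A(\mathbb D)$ consists of the functions that are continuous on $\overline{\mathbb D}$ and holomorphic in $\mathbb D$, with the norm $\|p\|_\infty=\sup_{|z|\le1}|p(z)|$. An operator $T$ on a Hilbert space $\mathcal H$ is \emph{polynomially bounded} if there is $C>0$ with $\|p(T)\|\le C\|p\|_\infty$ for all polynomials $p$. The pair $(\mathcal H,T)$ is then called a \emph{Hilbert module over $A(\mathbb D)$}, with action $p\cdot h=p(T)h$. Contractions are polynomially bounded with $C=1$ by von Neumann's inequality, and an operator similar to a polynomially bounded one is polynomially bounded.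

Let $(\mathcal H,T)$ and $(\mathcal K,V)$ be Hilbert modules. For $X\in B(\mathcal K,\mathcal H)$ put
\[
R(X)=\begin{pmatrix}T&X\\0&V\end{pmatrix}\in B(\mathcal H\oplus\mathcal K).
\]
The subspace $\mathcal H\oplus0$ is invariant under $R(X)$, which acts there as $T$ and on the quotient as $V$. We call $X$ \emph{admissible} if $R(X)$ is polynomially bounded, that is, if it defines a Hilbert module built from the submodule $\mathcal H$ and the quotient $\mathcal K$. We call $X$ \emph{inner} if $X=TL-LV$ for some $L\in B(\mathcal K,\mathcal H)$. In that case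
\begin{equation}\label{eq:similar}
R(X)=\begin{pmatrix}I&-L\\0&I\end{pmatrix}\begin{pmatrix}T&0\\0&V\end{pmatrix}\begin{pmatrix}I&L\\0&I\end{pmatrix},
\end{equation}
so $R(X)$ is similar to $T\oplus V$, and the graph $\{(-Lk,k):k\in\mathcal K\}$ is an invariant complement of $\mathcal H\oplus0$. For a polynomial $p$ write
\begin{equation}\label{eq:D}
p(R(X))=\begin{pmatrix}p(T)&D(p)\\0&p(V)\end{pmatrix},\qquad D(z^n)=\sum_{i=0}^{n-1}T^{i}XV^{n-1-i},
\end{equation}
and let $\|D\|=\sup\{\|D(p)\|:\|p\|_\infty\le1\}$. Since the diagonal entries are bounded by a multiple of $\|p\|_\infty$, the operator $X$ is admissible exactly when $\|D\|<\infty$. As $D$ depends linearly on $X$, the admissible operators form a vector space. By \eqref{eq:similar}, an inner $X$ has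
\begin{equation}\label{eq:innerD}
D(p)=p(T)L-Lp(V),
\end{equation}
so it is admissible. Following Carlson, Clark, Foias and Williams, we identify the extension group with the quotient
\[
\operatorname{Ext}^1_{A(\mathbb D)}(V,T)=\{\text{admissible }X\}/\{\text{inner }X\}.
\]
It vanishes when every Hilbert module built from $T$ and $V$ splits. If $T$ and $V$ are contractions, \eqref{eq:innerD} gives $\|D\|\le2\|L\|$; a quantitative vanishing theorem is a converse of this inequality.

For a separable Hilbert space $\mathcal E$, let $H^2(\mathcal E)$ be the space of series $f=\sum_{l\ge0}f_lz^l$ with $f_l\in\mathcal E$ and $\|f\|_2^2=\sum\|f_l\|^2<\infty$, and let $S_{\mathcal E}f=zf$ be the unilateral shift of multiplicity $\dim\mathcal E$. We write $H^2$ and $S$ when $\mathcal E=\mathbb C$. For $\mathcal F=\bigoplus_{n\ge1}(\mathbb C^2)^{\otimes n}$, Pisier's construction gives an operator $X_\alpha\in B(H^2(\mathcal F))$ such that $\begin{pmatrix}S_{\mathcal F}^*&X_\alpha\\0&S_{\mathcal F}\end{pmatrix}$ is polynomially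 bounded but not similar to a contraction. By \eqref{eq:similar}, $X_\alpha$ is not inner, so $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal F},S_{\mathcal F}^*)\ne0$. The space $\mathcal F$ is infinite-dimensional, and the following question comes from \cite{Clouatre}.

\medskip
\noindent\textbf{Question.} \emph{Let $1\le\dim\mathcal E<\infty$ and let $X\in B(H^2(\mathcal E))$ be such that $\begin{pmatrix}S_{\mathcal E}^*&X\\0&S_{\mathcal E}\end{pmatrix}$ is polynomially bounded. Must there be $L\in B(H^2(\mathcal E))$ with $X=S_{\mathcal E}^*L-LS_{\mathcal E}$? That is, does $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E},S_{\mathcal E}^*)$ vanish?}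
\medskip

To guess the answer, look for an obstruction. Write operators on $H^2(\mathcal E)$ as block matrices $(L_{kl})_{k,l\ge0}$. If $X=S_{\mathcal E}^*L-LS_{\mathcal E}$, then \eqref{eq:innerD} gives $D(z^n)_{00}=L_{n0}-L_{0n}$: the sequence of corner entries is the difference of a bounded column and a bounded row. In Section~\ref{sec:hankel} we realize, as corner entries of an admissible $X$, a sequence $(C_n)$ that satisfies the weak bound $\sum_n|\langle C_nx,y\rangle|^2\le\|x\|^2\|y\|^2$ but is not such a difference. When $\dim\mathcal E=d<\infty$, a sequence with this weak bound is itself a bounded column: summing over an orthonormal basis of vectors $y$ gives $\sum_n\|C_nx\|^2\le d\|x\|^2$. So this obstruction disappears in finite multiplicity, at the price of a factor $\sqrt d$, and one guesses that the answer is yes with $\|L\|$ of order $\sqrt d\,\|D\|$. This is correct, and the special form of $S_{\mathcal E}^*$ plays no role.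

Throughout, $\kappa\le800$ is the universal constant of Theorem~\ref{thm:groth} below.

\begin{theorem}\label{thm:main}
Let $\dim\mathcal E=d<\infty$, let $(\mathcal H,T)$ be any Hilbert module over $A(\mathbb D)$, and let $X\in B(H^2(\mathcal E),\mathcal H)$ be such that $\begin{pmatrix}T&X\\0&S_{\mathcal E}\end{pmatrix}$ is polynomially bounded. Then there is $L\in B(H^2(\mathcal E),\mathcal H)$ with
\[
X=TL-LS_{\mathcal E},\qquad \|L\|\le\kappa\sqrt d\,\|D\|.
\]
Thus $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E},T)=0$ and $\operatorname{Ext}^1_{A(\mathbb D)}(T,S_{\mathcal E}^*)=0$ for every Hilbert module $(\mathcal H,T)$.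
\end{theorem}

Taking $T=S_{\mathcal E}^*$ and using \eqref{eq:similar} answers the question.

\begin{corollary}\label{cor:answer}
If $1\le\dim\mathcal E<\infty$, then $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E},S_{\mathcal E}^*)=0$, and every polynomially bounded operator $\begin{pmatrix}S_{\mathcal E}^*&X\\0&S_{\mathcal E}\end{pmatrix}$ is similar to the contraction $S_{\mathcal E}^*\oplus S_{\mathcal E}$.
\end{corollary}

The second result shows that both the hypothesis $d<\infty$ and the factor $\sqrt d$ are needed.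

\begin{theorem}\label{thm:sharp}
Let $\mathcal E_1,\mathcal E_2$ be separable Hilbert spaces.
\begin{enumerate}
\item[(a)] If $1\le d<\infty$ and $\dim\mathcal E_1,\dim\mathcal E_2\ge d$, there is $X\in B(H^2(\mathcal E_1),H^2(\mathcal E_2))$ with $\begin{pmatrix}S_{\mathcal E_2}^*&X\\0&S_{\mathcal E_1}\end{pmatrix}$ polynomially bounded and $\|D\|\le4/\sqrt3$, such that every bounded $L$ with $X=S_{\mathcal E_2}^*L-LS_{\mathcal E_1}$ has $\|L\|\ge\frac12\sqrt d$. Hence the order $\sqrt d$ in Theorem~\ref{thm:main} is optimal, already for $T=S_{\mathcal E}^*$.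
\item[(b)] $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E_1},S_{\mathcal E_2}^*)=0$ if and only if $\min(\dim\mathcal E_1,\dim\mathcal E_2)<\infty$.
\item[(c)] Let $V$ be an isometry on a separable Hilbert space. Then $\operatorname{Ext}^1_{A(\mathbb D)}(V,T)=0$ for all Hilbert modules $(\mathcal H,T)$ if and only if $\dim\ker V^*<\infty$.
\end{enumerate}
\end{theorem}

The analytic input to Theorem~\ref{thm:main} is the little Grothendieck theorem for the disk algebra, due to Bourgain \cite{Bourgain}. Here $\mathbb T$ is the unit circle.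

\begin{theorem}\label{thm:groth}
There is a universal constant $\kappa\le800$ such that for every Hilbert space $\mathcal K$, every bounded linear map $\Phi:A(\mathbb D)\to\mathcal K$ and every finite family $p_1,\dots,p_n\in A(\mathbb D)$,
\[
\sum_k\|\Phi p_k\|^2\le\kappa^2\|\Phi\|^2\sup_{\mathbb T}\sum_k|p_k|^2 .
\]
\end{theorem}

The trivial bound for the left side is $\|\Phi\|^2\sum_k\sup_{\mathbb T}|p_k|^2$. The theorem moves the supremum outside the sum at a cost that does not depend on $n$.

Section~\ref{sec:first} collects the formal properties of $D$ and treats two easy cases. Section~\ref{sec:main} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:groth}, which is proved in Section~\ref{sec:groth}. Theorem~\ref{thm:sharp} is proved in Sections~\ref{sec:hankel} and~\ref{sec:class}. Inner products are linear in the first variable, $m$ is normalized Lebesgue measure on $\mathbb T$, $\hat f(r)$ denotes Fourier or Taylor coefficients, and $\|\cdot\|_2$ is the norm of $L^2(m)$ or of $H^2(\mathcal E)$.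

\section{The derivation $D$ and two easy cases}\label{sec:first}

Polynomials are dense in $A(\mathbb D)$, so for a polynomially bounded $T$ the map $p\mapsto p(T)$ extends to a bounded homomorphism on $A(\mathbb D)$. For the shift, $p(S)f=pf$. If $X$ is admissible, this applies to $T$, $V$ and $R(X)$. Hence $D$ extends to $A(\mathbb D)$ with the same norm, and the upper right entry of $(pq)(R(X))=p(R(X))\,q(R(X))$ gives the Leibniz rule
\begin{equation}\label{eq:leibniz}
D(pq)=p(T)D(q)+D(p)q(V)\qquad(p,q\in A(\mathbb D)),\qquad D(z)=X .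
\end{equation}

\begin{lemma}[direct sums]\label{lem:sums}
Let $V=V_1\oplus\dots\oplus V_r$ on $\mathcal K_1\oplus\dots\oplus\mathcal K_r$ and $X_j=X|_{\mathcal K_j}$. Then $X$ is admissible for $(T,V)$ if and only if each $X_j$ is admissible for $(T,V_j)$, and the derivation $D_j$ of $X_j$ has $\|D_j\|\le\|D\|$. Moreover $X=TL-LV$ if and only if $X_j=TL_j-L_jV_j$ for all $j$, where $L_j=L|_{\mathcal K_j}$, and $\|L\|^2\le\sum_j\|L_j\|^2$.
\end{lemma}

\begin{proof}
Each $\mathcal K_j$ is invariant under $V$, so \eqref{eq:D} gives $D(p)|_{\mathcal K_j}=D_j(p)$, and $\max_j\|D_j\|\le\|D\|\le\sum_j\|D_j\|$. For the same reason $(TL-LV)|_{\mathcal K_j}=TL_j-L_jV_j$. Finally $\|L(k_1,\dots,k_r)\|\le\sum_j\|L_j\|\|k_j\|$, and the Cauchy--Schwarz inequality gives the norm bound.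
\end{proof}

\begin{lemma}[adjoints]\label{lem:adjoint}
If $\operatorname{Ext}^1_{A(\mathbb D)}(T^*,V^*)=0$, then $\operatorname{Ext}^1_{A(\mathbb D)}(V,T)=0$.
\end{lemma}

\begin{proof}
If $R$ is polynomially bounded, so is $R^*$, because $p(R^*)=p^\sharp(R)^*$ with $p^\sharp(z)=\overline{p(\bar z)}$ and $\|p^\sharp\|_\infty=\|p\|_\infty$. Let $X$ be admissible for $(T,V)$. Interchanging the two summands turns $R(X)^*$ into $\begin{pmatrix}V^*&X^*\\0&T^*\end{pmatrix}$. By hypothesis $X^*=V^*M-MT^*$ with $M$ bounded, and taking adjoints gives $X=T(-M^*)-(-M^*)V$.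
\end{proof}

Two cases of the equation $X=TL-LV$ can be solved by a formula. If $V=S_{\mathcal E}$ and $\|T\|<1$, the series $L=-\sum_{n\ge0}T^nXS_{\mathcal E}^{*\,n+1}$ converges in norm, and since $S_{\mathcal E}^*S_{\mathcal E}=I$ the sum $TL-LS_{\mathcal E}$ telescopes to $X$. If $V$ is unitary, one averages. Recall that a Banach limit is a linear functional $\operatorname{LIM}$ of norm one on $\ell^\infty$ that is invariant under the shift of the index and equals the limit on convergent sequences.

\begin{proposition}\label{prop:unitary}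
If $U$ is unitary, then $\operatorname{Ext}^1_{A(\mathbb D)}(U,T)=0$ for every Hilbert module $(\mathcal H,T)$.
\end{proposition}

\begin{proof}
Let $X$ be admissible and put $L_n=-D(z^n)U^{-n}$, so that $\|L_n\|\le\|D\|$. By \eqref{eq:leibniz}, $D(z^{n+1})=TD(z^n)+XU^n$, hence $L_{n+1}U=TL_n-X$. The bounded sesquilinear form $\operatorname{LIM}_n\langle L_nx,y\rangle$ equals $\langle Lx,y\rangle$ for some $L$ with $\|L\|\le\|D\|$. By shift invariance,
\[
\langle LUx,y\rangle=\operatorname{LIM}_n\langle L_{n+1}Ux,y\rangle=\operatorname{LIM}_n\langle L_nx,T^*y\rangle-\langle Xx,y\rangle=\langle(TL-X)x,y\rangle ,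
\]
that is, $X=TL-LU$.
\end{proof}

Averaging fails for the shift. With the left inverse $S^*$ in place of $U^{-1}$, the operators $L_n=-D(z^n)S^{*n}$ satisfy $L_{n+1}S=TL_n-XS^nS^{*n}$. Since $S^nS^{*n}\to0$ strongly, the limit satisfies $LS=TL$, and $X$ has been lost. A different mechanism is needed.

\section{Proof of Theorem \ref{thm:main}}\label{sec:main}

\subsection{Reduction to multiplicity one}

\begin{proposition}\label{prop:one}
Let $(\mathcal H,T)$ be a Hilbert module and let $X\in B(H^2,\mathcal H)$ be admissible for $(T,S)$. Then there is $L\in B(H^2,\mathcal H)$ with $X=TL-LS$ and $\|L\|\le\kappa\|D\|$.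
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:main} from Proposition \ref{prop:one}]
An orthonormal basis of $\mathcal E$ identifies $S_{\mathcal E}$ with the direct sum of $d$ copies of $S$. By Lemma~\ref{lem:sums} each $X_j$ is admissible with $\|D_j\|\le\|D\|$, so $X_j=TL_j-L_jS$ with $\|L_j\|\le\kappa\|D\|$. The operator $L=(L_1,\dots,L_d)$ satisfies $X=TL-LS_{\mathcal E}$ and $\|L\|^2\le d\,\kappa^2\|D\|^2$. (For $d=0$ there is nothing to prove.) So $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E},T)=0$ for every $T$. Applying this to $T^*$ and using Lemma~\ref{lem:adjoint} with the pair $(T,S_{\mathcal E}^*)$ in the role of $(V,T)$ gives $\operatorname{Ext}^1_{A(\mathbb D)}(T,S_{\mathcal E}^*)=0$.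
\end{proof}

The finiteness of $d$ is used only in this last assembly. It is here that a general $T$ pays off: the reduction splits the shift into summands and leaves $T$ untouched. For the rest of the section $T$, $X$, $D$ are as in Proposition~\ref{prop:one}.

\subsection{Formal solutions}

Let $\mathcal P\subset H^2$ be the dense subspace of polynomials. On $\mathcal P$ the equation is easy to solve. Define the linear map
\[
L_0:\mathcal P\to\mathcal H,\qquad L_0a=-D(a)1 .
\]
By \eqref{eq:leibniz}, $D(za)1=TD(a)1+Xa(S)1=TD(a)1+Xa$, that is,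
\begin{equation}\label{eq:L0}
L_0(za)=TL_0a-Xa\qquad(a\in\mathcal P).
\end{equation}
If $L:\mathcal P\to\mathcal H$ is another linear solution of \eqref{eq:L0}, then $N=L-L_0$ satisfies $N(za)=TNa$, so $Na=a(T)h$ with $h=N1$. Thus the solutions on $\mathcal P$ are exactly the maps $L_0+\Psi_h$, where $h\in\mathcal H$ and $\Psi_ha=a(T)h$. All of them are bounded for the norm $\|a\|_\infty$. The problem is to find one that is bounded for the smaller norm $\|a\|_2$, and $L_0$ itself need not be.

\begin{example}\label{ex:point}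
Let $\mathcal H=\mathbb C$, $T=1$ and $Xf=f(0)$. Since $XS=0$, formula \eqref{eq:D} gives $D(z^n)f=f(0)$ for $n\ge1$, so $D(p)f=(p(1)-p(0))f(0)$ and $\|D\|\le2$. Here $L_0a=a(0)-a(1)$. This is unbounded on $H^2$: for $a=1+z+\dots+z^n$ we have $|L_0a|=n$ and $\|a\|_2=\sqrt{n+1}$. Since $\Psi_ha=a(1)h$, the choice $h=1$ gives the bounded solution $La=a(0)$.
\end{example}

\subsection{Duality}

There is no evident formula for the correcting vector $h$. We therefore test $L_0$ only against objects that do not see the maps $\Psi_h$, and let the Hahn--Banach theorem produce $L$.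

For $a\in H^2$ and $b\in\mathcal H$ let $a\otimes b^*:\mathcal H\to H^2$ be the operator $x\mapsto\langle x,b\rangle a$. Recall that a compact operator $u:\mathcal H\to H^2$ has a singular value decomposition $u=\sum_ks_k\,f_k\otimes h_k^*$ with $s_k>0$ and $(f_k)\subset\operatorname{ran}u$, $(h_k)\subset\mathcal H$ orthonormal; the sum is finite if $u$ has finite rank. The trace norm is $\|u\|_1=\sum s_k$. The bounded linear functionals on the space of trace class operators $\mathcal H\to H^2$ are exactly the maps $u\mapsto\operatorname{tr}(Lu)$ with $L\in B(H^2,\mathcal H)$, and the norm of the functional is $\|L\|$.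

Let $\mathcal V$ be the space of finite rank operators $u:\mathcal H\to H^2$ with range in $\mathcal P$, that is, the finite sums $u=\sum_ka_k\otimes b_k^*$ with $a_k\in\mathcal P$, $b_k\in\mathcal H$. For any linear map $N:\mathcal P\to\mathcal H$, bounded or not, $Nu=\sum_k\langle\,\cdot\,,b_k\rangle Na_k$ is a bounded finite rank operator on $\mathcal H$, and $\operatorname{tr}(Nu)=\sum_k\langle Na_k,b_k\rangle$ depends only on $N$ and $u$. For $N=\Psi_h$,
\[
\operatorname{tr}(\Psi_hu)=\sum_k\langle a_k(T)h,b_k\rangle=\langle h,\Theta(u)\rangle,\qquad\Theta(u)=\sum_ka_k(T)^*b_k .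
\]
This shows that $\Theta(u)$ depends only on $u$, and that $\mathcal V_0=\{u\in\mathcal V:\Theta(u)=0\}$ is the linear subspace of $\mathcal V$ annihilated by all $\Psi_h$.

\begin{lemma}\label{lem:criterion}
Let $K\ge0$. There is $L\in B(H^2,\mathcal H)$ with $X=TL-LS$ and $\|L\|\le K$ if and only if
\begin{equation}\label{eq:claim}
|\operatorname{tr}(L_0u)|\le K\|u\|_1\qquad(u\in\mathcal V_0).
\end{equation}
\end{lemma}

\begin{proof}
If $L$ exists, then $L|_{\mathcal P}=L_0+\Psi_h$ for some $h$, so $\operatorname{tr}(L_0u)=\operatorname{tr}(Lu)$ on $\mathcal V_0$, and \eqref{eq:claim} follows. Conversely, assume \eqref{eq:claim}. By the Hahn--Banach theorem and trace duality there is $L$ with $\|L\|\le K$ and $\operatorname{tr}(Lu)=\operatorname{tr}(L_0u)$ for $u\in\mathcal V_0$. Given $a\in\mathcal P$ and $b\in\mathcal H$, let $u=(za)\otimes b^*-a\otimes(T^*b)^*$. Then $\Theta(u)=(Ta(T))^*b-a(T)^*T^*b=0$, so $u\in\mathcal V_0$, and by \eqref{eq:L0}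
\[
\langle(LS-TL)a,b\rangle=\operatorname{tr}(Lu)=\operatorname{tr}(L_0u)=\langle L_0(za)-TL_0a,b\rangle=-\langle Xa,b\rangle .
\]
Since $\mathcal P$ is dense in $H^2$, we get $X=TL-LS$.
\end{proof}

In Example~\ref{ex:point} every $u\in\mathcal V$ is $a\otimes1^*$ with $\|u\|_1=\|a\|_2$ and $\Theta(u)=\overline{a(1)}$. So $\mathcal V_0$ corresponds to $\{a:a(1)=0\}$, and there $\operatorname{tr}(L_0u)=a(0)$: the unbounded term has dropped out, and \eqref{eq:claim} holds with $K=1$.

\subsection{The estimate on $\mathcal V_0$}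

The idea is visible for $u$ of rank one. Let $u=a\otimes b^*$ with $a(T)^*b=0$; then $\|u\|_1=\|a\|_2\|b\|$. The direct bound $|\langle D(a)1,b\rangle|\le\|D\|\|a\|_\infty\|b\|$ has the wrong norm of $a$. But $D(p)f$ is bounded by $\|D\|\|p\|_\infty\|f\|_2$, so it would help to move the modulus of $a$ from the argument of $D$ into the vector to which $D$ is applied. The tool is the Fej\'er--Riesz theorem: a trigonometric polynomial that is strictly positive on $\mathbb T$ equals $|g|^2$ on $\mathbb T$ for a polynomial $g$ without zeros in $\overline{\mathbb D}$; in particular $1/g\in A(\mathbb D)$. Take $|g|^2=|a|^2+\delta$ with $\delta>0$, and $p=a/g\in A(\mathbb D)$. Then $\|p\|_\infty\le1$, $\|g\|_2^2=\|a\|_2^2+\delta$, and \eqref{eq:leibniz} gives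
\[
\langle D(a)1,b\rangle=\langle D(g)1,p(T)^*b\rangle+\langle D(p)g,b\rangle .
\]
The second term is at most $\|D\|\|g\|_2\|b\|$, which tends to $\|D\|\|u\|_1$ as $\delta\to0$. The first term contains $D(g)1$, which is not controlled by $\|g\|_2$, but it vanishes, because $p(T)^*b=(1/g)(T)^*a(T)^*b=0$.

For $u=\sum_ka_k\otimes b_k^*$ of higher rank only the sum $\sum_ka_k(T)^*b_k$ vanishes, not its terms. To cancel the uncontrolled terms we must divide all $a_k$ by the \emph{same} $g$. The quotients $p_k$ then satisfy $\sum_k|p_k|^2\le1$. Estimating each term by $\|p_k\|_\infty\le1$ leads to $\sum_k\|b_k\|$, which can exceed $(\sum_k\|b_k\|^2)^{1/2}$ by the square root of the rank. Theorem~\ref{thm:groth} is exactly what removes this loss.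

\begin{proof}[Proof of Proposition \ref{prop:one}]
We verify \eqref{eq:claim} with $K=\kappa\|D\|$. Let $u\in\mathcal V_0$ have singular value decomposition $\sum_ks_kf_k\otimes h_k^*$, and put $a_k=s_k^{1/2}f_k\in\operatorname{ran}u\subset\mathcal P$ and $b_k=s_k^{1/2}h_k$. Then $u=\sum_ka_k\otimes b_k^*$ and $\sum_k\|a_k\|_2^2=\sum_k\|b_k\|^2=\|u\|_1$. Fix $\delta>0$, let $g$ be a polynomial without zeros in $\overline{\mathbb D}$ with $|g|^2=\sum_k|a_k|^2+\delta$ on $\mathbb T$, and let $p_k=a_k/g\in A(\mathbb D)$. Then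
\[
\sum_k|p_k|^2\le1\ \text{ on }\mathbb T,\qquad\|g\|_2^2=\|u\|_1+\delta .
\]
By \eqref{eq:leibniz}, $D(a_k)1=p_k(T)D(g)1+D(p_k)g$, so
\[
-\operatorname{tr}(L_0u)=\Big\langle D(g)1,\sum_kp_k(T)^*b_k\Big\rangle+\sum_k\langle D(p_k)g,b_k\rangle .
\]
Since $p_k(T)=a_k(T)\,(1/g)(T)$, we have $\sum_kp_k(T)^*b_k=(1/g)(T)^*\Theta(u)=0$. The linear map $\Phi:A(\mathbb D)\to\mathcal H$, $\Phi p=D(p)g$, has norm at most $\|D\|\|g\|_2$. The Cauchy--Schwarz inequality and Theorem~\ref{thm:groth} give
\[
|\operatorname{tr}(L_0u)|\le\Big(\sum_k\|\Phi p_k\|^2\Big)^{1/2}\Big(\sum_k\|b_k\|^2\Big)^{1/2}\le\kappa\|D\|\,(\|u\|_1+\delta)^{1/2}\|u\|_1^{1/2}.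
\]
Let $\delta\to0$ and apply Lemma~\ref{lem:criterion}.
\end{proof}

Polynomial boundedness enters twice: the boundedness of $\Phi$ is the condition $\|D\|<\infty$, and the functional calculus on $A(\mathbb D)$ gives meaning to $(1/g)(T)$ and to the Leibniz rule for $p_kg$. The constant $C$ in the polynomial bound for $T$ does not appear in the estimate, because the only term involving $T$ is zero.

\section{The little Grothendieck theorem for $A(\mathbb D)$}\label{sec:groth}

For a linear map $\Phi:A(\mathbb D)\to\mathcal K$ let $\pi(\Phi)\in[0,\infty]$ be the least constant $\Pi$ such that $\sum_k\|\Phi p_k\|^2\le\Pi^2\sup_{\mathbb T}\sum_k|p_k|^2$ for all finite families. We must show $\pi(\Phi)\le800\,\|\Phi\|$.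

\subsection{Two general tools and a model argument}

\begin{lemma}[Pietsch measure]\label{lem:pietsch}
If $\Pi=\pi(\Phi)<\infty$, there is a Borel probability measure $\mu$ on $\mathbb T$ with $\|\Phi p\|^2\le\Pi^2\int|p|^2\,d\mu$ for all $p\in A(\mathbb D)$.
\end{lemma}

\begin{proof}
Let $\mathcal Q\subset C_{\mathbb R}(\mathbb T)$ be the set of functions $\Pi^2\sum_k|p_k|^2-\sum_k\|\Phi p_k\|^2$ over all finite families. Concatenating and scaling families shows that $\mathcal Q$ is a convex cone, and $0\in\mathcal Q$. Each member has nonnegative maximum, by the definition of $\Pi$. So $\mathcal Q$ is disjoint from the open convex cone $\mathcal N$ of strictly negative functions, and there are a bounded functional $\ell$ and $c\in\mathbb R$ with $\ell(\psi)<c\le\ell(\phi)$ for $\psi\in\mathcal N$, $\phi\in\mathcal Q$. Taking $\phi=0$ gives $c\le0$, and letting $\psi\to0$ gives $c\ge0$. Thus $\ell$ is positive with $\ell(1)>0$, and $\ell/\ell(1)$ is integration against a probability measure $\mu$. Now apply $\ell(\phi)\ge0$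 to the family with the single member $p$.
\end{proof}

\begin{remark}
Theorem~\ref{thm:groth} and Lemma~\ref{lem:pietsch}, applied directly to $p\mapsto D(p)1$, bound $L_0$ in $L^2(\mu)$ for some $\mu$, whereas Section~\ref{sec:main} needs $L^2(m)$. In Example~\ref{ex:point}, testing on $a=((1+z)/2)^n$ and letting $n\to\infty$ shows that any such $\mu$ has an atom at $1$. This is why the correction $\Psi_h$ and the division by $g$ cannot be skipped.
\end{remark}

Let $\varepsilon=(\varepsilon_1,\dots,\varepsilon_n)$ be uniformly distributed on $\{\pm1\}^n$. Since $\mathbb E\,\varepsilon_k\varepsilon_l=0$ for $k\ne l$, vectors $x_k$ in a Hilbert space satisfy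
\begin{equation}\label{eq:orth}
\mathbb E\Big\|\sum_k\varepsilon_kx_k\Big\|^2=\sum_k\|x_k\|^2 .
\end{equation}
This is the only place where the Hilbert space structure of $\mathcal K$ is used.

\begin{lemma}\label{lem:moments}
If $c_k\in\mathbb C$ and $\sum_k|c_k|^2\le1$, then $\mathbb E|\sum_k\varepsilon_kc_k|^4\le3$ and $\mathbb E|\sum_k\varepsilon_kc_k|^6\le15$.
\end{lemma}

\begin{proof}
Let $t_k$ be real with $\sum t_k^2=\sigma^2$, and let $\gamma_k$ be independent standard Gaussians. In the expansions of $\mathbb E(\sum\varepsilon_kt_k)^{2r}$ and $\mathbb E(\sum\gamma_kt_k)^{2r}$ only monomials with all exponents even survive. Their coefficients are nonnegative, and $\mathbb E\varepsilon_k^{2s}=1\le\mathbb E\gamma_k^{2s}$. So the first expectation is at most the second, which is $M_r\sigma^{2r}$ with $M_2=3$, $M_3=15$. Write $\sum\varepsilon_kc_k=\xi+i\eta$ with $\xi,\eta$ real, and let $\sigma_1^2=\sum(\operatorname{Re}c_k)^2$, $\sigma_2^2=\sum(\operatorname{Im}c_k)^2$. Minkowski's inequality in $L^r$ gives $\big(\mathbb E(\xi^2+\eta^2)^r\big)^{1/r}\le M_r^{1/r}(\sigma_1^2+\sigma_2^2)\le M_r^{1/r}$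 for $r=2,3$.
\end{proof}

The plan of the proof is clearest with $C(\mathbb T)$ in place of $A(\mathbb D)$. Let $\Phi:C(\mathbb T)\to\mathcal K$ have norm at most $1$, assume $\Pi=\pi(\Phi)<\infty$, and take $\mu$ as in Lemma~\ref{lem:pietsch}, whose proof applies unchanged. Given $\sum|p_k|^2\le1$, let $P_\varepsilon=\sum\varepsilon_kp_k$ and cut it at height $\lambda$: $g_\varepsilon=P_\varepsilon\min(1,\lambda/|P_\varepsilon|)$ and $h_\varepsilon=P_\varepsilon-g_\varepsilon$. Then $\|g_\varepsilon\|_\infty\le\lambda$ and $|h_\varepsilon|^2\le\lambda^{-2}|P_\varepsilon|^4$. Use $\|\Phi\|\le1$ on $g_\varepsilon$ and the measure $\mu$ on $h_\varepsilon$: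
\[
\sum_k\|\Phi p_k\|^2=\mathbb E\|\Phi P_\varepsilon\|^2\le2\lambda^2+2\Pi^2\,\mathbb E\int|h_\varepsilon|^2d\mu\le2\lambda^2+6\lambda^{-2}\Pi^2 .
\]
With $\lambda^2=12$ this gives $\Pi^2\le24+\Pi^2/2$, so $\Pi^2\le48$.

Three things must be supplied for $A(\mathbb D)$. The absorption of $\Pi^2/2$ needs $\Pi<\infty$ in advance. The cut destroys analyticity and has to be replaced by multiplication with an analytic function. That function will be bounded but not continuous up to $\mathbb T$, so both $\Phi$ and the $L^2(\mu)$ bound must be extended to $H^\infty$, the space of bounded holomorphic functions on $\mathbb D$, whose boundary values are defined only $m$-almost everywhere.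

We use the following facts on Hardy spaces. A function $f\in H^2$ has radial limits a.e.\ on $\mathbb T$, its norm is the $L^2(m)$ norm of the boundary function, and the boundary function is nonzero a.e.\ unless $f=0$. For $f\in H^\infty$, $\|f\|_\infty=\sup_{\mathbb D}|f|$ equals the essential supremum of the boundary function.

\subsection{Smoothing the map and the measure}

Assume $\|\Phi\|\le1$. Let $K_n$ be the Fej\'er kernel, so $K_n\ge0$, $\int K_n\,dm=1$ and $\widehat{K_n}(r)=\max(0,1-|r|/n)$. For $f\in H^\infty$ let $\sigma_Nf=K_N*f=\sum_{0\le r<N}(1-\frac rN)\hat f(r)z^r$, and define $\Phi_N=\Phi\sigma_N$ on $H^\infty$. Since $\|\sigma_Nf\|_\infty\le\|f\|_\infty$,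
\begin{equation}\label{eq:PhiN}
\|\Phi_Nf\|\le\|f\|_\infty\qquad(f\in H^\infty).
\end{equation}
Let $\Pi=\pi(\Phi_N|_{A(\mathbb D)})$. It is finite. Indeed, if $\sum_k|p_k|^2\le1$ on $\mathbb T$, then $\sum_k|\hat p_k(r)|^2\le\int\sum_k|p_k|^2dm\le1$ for each $r$, and the triangle inequality in $\ell^2(\mathcal K)$ gives $(\sum_k\|\Phi_Np_k\|^2)^{1/2}\le\sum_{r<N}\|\Phi z^r\|\le N$. We shall prove $\Pi\le800$ for every $N$. As $\sigma_Np\to p$ uniformly for $p\in A(\mathbb D)$, letting $N\to\infty$ in the inequality for a fixed family then proves Theorem~\ref{thm:groth}.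

\begin{lemma}\label{lem:weight}
There is a continuous function $w\ge0$ on $\mathbb T$ with $\int w\,dm=1$ and
\[
\|\Phi_Nf\|^2\le9\,\Pi^2\int|f|^2w\,dm\qquad(f\in H^\infty).
\]
\end{lemma}

\begin{proof}
Let $\mu$ be the measure of Lemma~\ref{lem:pietsch} for $\Phi_N$. Since $\Phi_Nf$ depends only on $\hat f(r)$ for $r<N$, we may convolve with a kernel that reproduces these coefficients. The de la Vall\'ee Poussin kernel $\Lambda=2K_{2N}-K_N$ has $\hat\Lambda(r)=2(1-\frac{|r|}{2N})-(1-\frac{|r|}N)=1$ for $|r|\le N$, and its $L^1$ norm $\ell=\int|\Lambda|\,dm$ satisfies $1=\hat\Lambda(0)\le\ell\le3$. For $f\in H^\infty$ the function $\Lambda*f$ is a polynomial with $\Phi_Nf=\Phi_N(\Lambda*f)$, and by the Cauchy--Schwarz inequality $|\Lambda*f(z)|^2\le\ell\int|\Lambda(z\bar\zeta)||f(\zeta)|^2dm(\zeta)$. Put $w(\zeta)=\ell^{-1}\int|\Lambda(z\bar\zeta)|\,d\mu(z)$, which is continuous and has integral $1$ by Fubini's theorem. Then $\|\Phi_Nf\|^2\le\Pi^2\int|\Lambda*f|^2d\mu\le\ell^2\Pi^2\int|f|^2w\,dm$.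
\end{proof}

\subsection{Analytic truncation with a weight}

For real $b\in L^2(m)$ let
\[
\mathcal Cb(z)=\int\frac{\zeta+z}{\zeta-z}\,b(\zeta)\,dm(\zeta)=\hat b(0)+2\sum_{r\ge1}\hat b(r)z^r\qquad(z\in\mathbb D).
\]
Its real part is the Poisson integral of $b$. Hence $\operatorname{Re}\mathcal Cb=b$ a.e.\ on $\mathbb T$, and $\operatorname{Re}\mathcal Cb>0$ in $\mathbb D$ if $b\ge0$ is not a.e.\ zero. Since $\|b\|_2^2=|\hat b(0)|^2+2\sum_{r\ge1}|\hat b(r)|^2$, we have $\|\mathcal Cb\|_2^2\le2\|b\|_2^2$.

We want an analytic multiplier $\varphi$ with $|f\varphi|\le\lambda$ and $f(1-\varphi)$ small in $L^2(w\,dm)$. Let $u=\lambda^{-2}|f|^2$ where $|f|>\lambda$ and $u=0$ elsewhere; the first requirement follows from $|\varphi|^2\le1/(1+u)$. The natural candidate $\varphi=1/(1+(\mathcal Cu)^{1/2})$ has this property, but on $\{|f|\le\lambda\}$ it only gives $|1-\varphi|^2\le|\mathcal Cu|$, and we would have to bound $\int|\mathcal Cu|\,w\,dm$. We know nothing about $w$ uniformly in $N$ except its integral, while our bound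 for $\mathcal C$ is in the unweighted space $L^2(m)$. The remedy is to replace the constant $1$ by an analytic function $\alpha$ with $|\alpha|^2\ge w$, which absorbs the weight. Let
\[
\alpha=\mathcal C(w^{1/2}).
\]
Then $\operatorname{Re}\alpha>0$ in $\mathbb D$, $|\alpha|^2\ge(\operatorname{Re}\alpha)^2=w$ and $\alpha\ne0$ a.e.\ on $\mathbb T$, and $\|\alpha\|_2^2\le2$.

\begin{lemma}\label{lem:trunc}
For $f\in A(\mathbb D)$ and $\lambda>0$ there are $g,h\in H^\infty$ with $f=g+h$, $\|g\|_\infty\le\lambda$ and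
\[
\int|h|^2w\,dm\le\lambda^{-2}\int|f|^4w\,dm+2\lambda^{-1}\Big(\int|f|^6|\alpha|^2dm\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
With $u$ as above, let $b=|\alpha|u$, which is in $L^2(m)$ because $u$ is bounded, and let $\beta=\mathcal Cb$. If $b=0$ a.e., then $u=0$ a.e., so $\|f\|_\infty\le\lambda$ and we take $g=f$, $h=0$. Otherwise $\operatorname{Re}\beta>0$ in $\mathbb D$. With principal square roots define
\[
\varphi=\frac{\alpha^{1/2}}{\alpha^{1/2}+\beta^{1/2}},\qquad g=f\varphi,\qquad h=f(1-\varphi).
\]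
The arguments of $\alpha^{1/2}$ and $\beta^{1/2}$ lie in $(-\frac\pi4,\frac\pi4)$, so $\operatorname{Re}(\alpha^{1/2}\overline{\beta^{1/2}})\ge0$ and $|\alpha^{1/2}+\beta^{1/2}|^2\ge|\alpha|+|\beta|$. Therefore
\[
|\varphi|^2\le\frac{|\alpha|}{|\alpha|+|\beta|},\qquad|1-\varphi|^2\le\frac{|\beta|}{|\alpha|+|\beta|}
\]
in $\mathbb D$. Thus $\varphi,g,h\in H^\infty$, and the inequalities pass to the radial limits at a.e.\ point of $\mathbb T$, since $\alpha\ne0$ a.e.

On $\mathbb T$ we have $|\beta|\ge\operatorname{Re}\beta=|\alpha|u$ a.e., so $|g|^2\le|f|^2/(1+u)$. This is at most $\lambda^2$ where $|f|\le\lambda$, and at most $|f|^2/u=\lambda^2$ where $|f|>\lambda$. Hence $\|g\|_\infty\le\lambda$. For $h$, use $|1-\varphi|\le1$ where $|f|>\lambda$, and $|1-\varphi|^2\le|\beta|/|\alpha|$ together with $w\le|\alpha|^2$ where $|f|\le\lambda$: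
\[
\int|h|^2w\,dm\le\int_{|f|>\lambda}|f|^2w\,dm+\lambda^2\int|\alpha||\beta|\,dm\le\lambda^{-2}\int|f|^4w\,dm+\lambda^2\|\alpha\|_2\|\beta\|_2 .
\]
Finally $\|\alpha\|_2\le\sqrt2$, and $u^2\le\lambda^{-6}|f|^6$ gives $\|\beta\|_2^2\le2\int|\alpha|^2u^2dm\le2\lambda^{-6}\int|\alpha|^2|f|^6dm$.
\end{proof}

\subsection{Conclusion of the proof of Theorem \ref{thm:groth}}

Let $p_1,\dots,p_n\in A(\mathbb D)$ with $\sum|p_k|^2\le1$ on $\mathbb T$, and $P_\varepsilon=\sum\varepsilon_kp_k$. Write $P_\varepsilon=g_\varepsilon+h_\varepsilon$ as in Lemma~\ref{lem:trunc}. The functions $w$ and $\alpha$ do not depend on $\varepsilon$, so Lemma~\ref{lem:moments} can be applied at each point of $\mathbb T$ under the integrals. Using $\mathbb E(Y^{1/2})\le(\mathbb EY)^{1/2}$,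
\[
\mathbb E\int|h_\varepsilon|^2w\,dm\le3\lambda^{-2}+2\lambda^{-1}\big(15\,\|\alpha\|_2^2\big)^{1/2}\le3\lambda^{-2}+\sqrt{120}\,\lambda^{-1}.
\]
For $\lambda=400$ the right side is less than $\frac3{160000}+\frac{11}{400}<\frac1{36}$. By \eqref{eq:orth}, \eqref{eq:PhiN} and Lemma~\ref{lem:weight},
\[
\sum_k\|\Phi_Np_k\|^2=\mathbb E\|\Phi_NP_\varepsilon\|^2\le2\,\mathbb E\|\Phi_Ng_\varepsilon\|^2+2\,\mathbb E\|\Phi_Nh_\varepsilon\|^2\le2\lambda^2+\frac{18\,\Pi^2}{36}.
\]
Taking the supremum over all families gives $\Pi^2\le2\lambda^2+\frac12\Pi^2$. Since $\Pi<\infty$, it follows that $\Pi\le2\lambda=800$. \qed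

\section{Lacunary Hankel operators and the order $\sqrt d$}\label{sec:hankel}

In this section $T=S_{\mathcal E_2}^*$ and $V=S_{\mathcal E_1}$. An operator $X:H^2(\mathcal E_1)\to H^2(\mathcal E_2)$ has a block matrix $(X_{kl})_{k,l\ge0}$ with $X_{kl}\in B(\mathcal E_1,\mathcal E_2)$ and $(Xf)_k=\sum_lX_{kl}f_l$. If $X$ is a block Hankel operator, $X_{kl}=\Gamma_{k+l}$, then $S_{\mathcal E_2}^*X=XS_{\mathcal E_1}$, so all terms in \eqref{eq:D} coincide and
\begin{equation}\label{eq:hankelD}
D(z^r)_{kl}=r\,\Gamma_{k+l+r-1}.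
\end{equation}
In particular the corner entries $D(z^r)_{00}=r\Gamma_{r-1}$ can be prescribed at will. We prescribe them to be matrix units $C_n$ at the exponents $r=2^n$ and zero elsewhere. Matrix units satisfy the weak bound of Section~\ref{sec:intro} with a constant independent of the dimension, and the spacing of the powers of $2$ makes the factor $r$ in \eqref{eq:hankelD} harmless.

Let $d\in\{1,2,\dots\}\cup\{\infty\}$ with $d\le\dim\mathcal E_1,\dim\mathcal E_2$, and let $(e_j)\subset\mathcal E_1$ and $(e_i')\subset\mathcal E_2$ be orthonormal families with $d$ members each, indexed from $1$. Enumerate all pairs $(i,j)$ as $(i_n,j_n)$, $n=1,2,\dots$, and put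
\[
C_n=\langle\,\cdot\,,e_{j_n}\rangle e'_{i_n},\qquad\Gamma_{2^n-1}=2^{-n}C_n,\qquad\Gamma_r=0\ \text{ for all other }r .
\]
The Hankel matrix with the single nonzero antidiagonal $\Gamma_r$ sends $f$ to $\sum_{l\le r}(\Gamma_rf_l)z^{r-l}$ and has norm $\|\Gamma_r\|$. So $X=(\Gamma_{k+l})$ is bounded with $\|X\|\le\sum2^{-n}\le1$.

\begin{proposition}\label{prop:hankel}
The operator $X$ is admissible with $\|D\|\le4/\sqrt3$. If $X=S_{\mathcal E_2}^*L-LS_{\mathcal E_1}$ with $L$ bounded, then $\|L\|\ge\frac12\sqrt{d'}$ for every finite $d'\le d$. In particular $X$ is not inner when $d=\infty$.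
\end{proposition}

The case $d'=d<\infty$ is Theorem~\ref{thm:sharp}(a): it gives $\|L\|\ge\frac{\sqrt3}8\sqrt d\,\|D\|$. The upper bound rests on an elementary estimate.

\begin{lemma}\label{lem:lac}
For $x,y_1,y_2,\dots\in H^2$, let $c_n=\sum_{l=1}^{2^n}l\,\hat x(l)\,\hat y_n(2^n-l)$ be the coefficient of $z^{2^n}$ in $zx'y_n$. Then
\[
\sum_n2^{-n}|c_n|\le\frac2{\sqrt3}\,\|x\|_2\Big(\sum_n\|y_n\|_2^2\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
The Cauchy--Schwarz inequality over the pairs $(n,l)$ with $1\le l\le2^n$ bounds the left side by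
\[
\Big(\sum_{l\ge1}|\hat x(l)|^2\sum_{n:\,2^n\ge l}l^24^{-n}\Big)^{1/2}\Big(\sum_n\|y_n\|_2^2\Big)^{1/2}.
\]
The inner sum is a geometric series with ratio $\frac14$ and first term at most $1$, so it is at most $\frac43$.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:hankel}]
\emph{Upper bound.} Let $p$ be a polynomial and let $f=\sum f_lz^l$, $g=\sum g_kz^k$ be polynomials with coefficients in $\mathcal E_1$, $\mathcal E_2$. Define the scalar polynomials
\[
F_j=\sum_l\langle f_l,e_j\rangle z^l,\qquad G_i=\sum_k\langle e_i',g_k\rangle z^k,\qquad q_n=F_{j_n}G_{i_n}.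
\]
By Bessel's inequality $\sum_j\|F_j\|_2^2\le\|f\|_2^2$ and $\sum_i\|G_i\|_2^2\le\|g\|_2^2$. Since $\langle C_nf_l,g_k\rangle=\widehat{F_{j_n}}(l)\,\widehat{G_{i_n}}(k)$, formula \eqref{eq:hankelD} gives
\begin{equation}\label{eq:form}
\langle D(p)f,g\rangle=\sum_n2^{-n}\sum_{k+l+r=2^n}r\,\hat p(r)\langle C_nf_l,g_k\rangle=\sum_n2^{-n}\,\widehat{(zp'q_n)}(2^n),
\end{equation}
where only finitely many $n$ contribute. Lemma~\ref{lem:lac} does not apply directly with $y_n=q_n$, because a product of two $H^2$ functions is controlled by $\|f\|_2\|g\|_2$ only in $L^1$. As in Section~\ref{sec:main}, we factor out one common function that carries the modulus of $f$. On $\mathbb T$,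
\[
\sum_j|F_j(z)|^2=\sum_{l,l'}\Big(\sum_j\langle f_l,e_j\rangle\overline{\langle f_{l'},e_j\rangle}\Big)z^{l-l'}
\]
is a nonnegative trigonometric polynomial, also for $d=\infty$. For $\delta>0$ the Fej\'er--Riesz theorem gives a polynomial $a$ without zeros in $\overline{\mathbb D}$ with $|a|^2=\sum_j|F_j|^2+\delta$ on $\mathbb T$. Put $b_n=q_n/a\in A(\mathbb D)$. Then $\|a\|_2^2\le\|f\|_2^2+\delta$, and since $n$ runs through all pairs $(i,j)$ once,
\[
\sum_n\|b_n\|_2^2=\int\frac{\sum_j|F_j|^2}{|a|^2}\sum_i|G_i|^2\,dm\le\|g\|_2^2 .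
\]
The product rule $p'a=(pa)'-pa'$ gives $zp'q_n=z(pa)'\,b_n-za'\,(pb_n)$. Apply Lemma~\ref{lem:lac} to $(x,y_n)=(pa,b_n)$ and to $(x,y_n)=(a,pb_n)$. Each contributes at most $\frac2{\sqrt3}\|p\|_\infty\|a\|_2\|g\|_2$ to \eqref{eq:form}, so
\[
|\langle D(p)f,g\rangle|\le\tfrac4{\sqrt3}\,\|p\|_\infty(\|f\|_2^2+\delta)^{1/2}\|g\|_2 .
\]
Let $\delta\to0$ and use the density of vector polynomials.

\emph{Lower bound.} By \eqref{eq:innerD}, $D(z^r)=S_{\mathcal E_2}^{*\,r}L-LS_{\mathcal E_1}^r$. The $(0,0)$ entries for $r=2^n$ give $C_n=R_n-Q_n$ with $R_n=L_{2^n,0}$ and $Q_n=L_{0,2^n}$. For $x\in\mathcal E_1$ the vectors $R_nx$ are among the coefficients of $Lx$, so $\sum_n\|R_nx\|^2\le\|L\|^2\|x\|^2$. In the same way the vectors $Q_n^*y$ are among the coefficients of $L^*y$, so $\sum_n\|Q_n^*y\|^2\le\|L\|^2\|y\|^2$ for $y\in\mathcal E_2$. Let $d'\le d$ be finite, let $P_1,P_2$ be the projections onto the spans of $e_1,\dots,e_{d'}$ and of $e'_1,\dots,e'_{d'}$, and let $J$ be the set of the $d'^2$ indices $n$ with $i_n,j_n\le d'$.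 Recall that the Hilbert--Schmidt norm is given by $\|Y\|_{HS}^2=\sum\|Yx\|^2$ over an orthonormal basis, that $\|Y\|_{HS}=\|Y^*\|_{HS}$, and that it does not increase under multiplication by a projection. For $n\in J$ we have $\|P_2C_nP_1\|_{HS}=1$, while
\[
\sum_{n\in J}\|R_nP_1\|_{HS}^2=\sum_{j\le d'}\sum_{n\in J}\|R_ne_j\|^2\le d'\|L\|^2,\qquad\sum_{n\in J}\|P_2Q_n\|_{HS}^2=\sum_{i\le d'}\sum_{n\in J}\|Q_n^*e_i'\|^2\le d'\|L\|^2 .
\]
The triangle inequality applied to $P_2C_nP_1=P_2R_nP_1-P_2Q_nP_1$ gives
\[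
d'=\Big(\sum_{n\in J}\|P_2C_nP_1\|_{HS}^2\Big)^{1/2}\le2\sqrt{d'}\,\|L\|,
\]
so $\|L\|\ge\frac12\sqrt{d'}$. For $d=\infty$ no bounded $L$ satisfies this for all $d'$.
\end{proof}

\section{Which shifts and isometries have vanishing extensions}\label{sec:class}

\begin{proof}[Proof of Theorem \ref{thm:sharp}(b)]
If $\dim\mathcal E_1<\infty$, then $\operatorname{Ext}^1_{A(\mathbb D)}(S_{\mathcal E_1},T)=0$ for $T=S_{\mathcal E_2}^*$ by Theorem~\ref{thm:main}. If $\dim\mathcal E_2<\infty$, then $\operatorname{Ext}^1_{A(\mathbb D)}(T,S_{\mathcal E_2}^*)=0$ for $T=S_{\mathcal E_1}$ by the last assertion of the same theorem. If both dimensions are infinite, Proposition~\ref{prop:hankel} with $d=\infty$ gives an admissible operator that is not inner.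
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:sharp}(c)]
By the Wold decomposition, $V$ is unitarily equivalent to $S_{\mathcal E}\oplus U$ with $\mathcal E=\ker V^*$ and $U$ unitary; either summand may be absent. Write $X=(X_1,X_2)$ accordingly. By Lemma~\ref{lem:sums}, $X$ is admissible, respectively inner, if and only if both $X_1$ and $X_2$ are.

Let $\dim\mathcal E<\infty$ and let $X$ be admissible. Then $X_1$ is inner by Theorem~\ref{thm:main} and $X_2$ is inner by Proposition~\ref{prop:unitary}, so $X$ is inner.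

Let $\dim\mathcal E=\infty$. Take $T=S_{\mathcal E}^*$ and let $X_1$ be the operator of Proposition~\ref{prop:hankel} with $\mathcal E_1=\mathcal E_2=\mathcal E$ and $d=\infty$. Then $X=(X_1,0)$ is admissible and not inner, so $\operatorname{Ext}^1_{A(\mathbb D)}(V,T)\ne0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourgain}
Bourgain, Acta Math.\ \textbf{152} (1984).

\bibitem{Clouatre}
Rapha\"el Clou\^atre, \emph{On the unilateral shift as a Hilbert module over the disc algebra}, arXiv:1302.6170 (2013).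

\end{thebibliography}
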